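# Extremal graphs for colorings without monochromatic cliques are complete multipartite

## 1. The theorem and what it says

**Theorem 1.** Let $s\ge 2$ and $k_1,\dots,k_s\ge 3$ be integers. For a graph $G$, call a map $E(G)\to[s]$ *valid* if for no $i\in[s]$ it contains a $K_{k_i}$ all of whose edges have color $i$. Let $F(G)$ be the number of valid colorings of $G$, let $F(n)=\max_{|V(G)|=n}F(G)$, and call an $n$-vertex graph $G$ *extremal* if $F(G)=F(n)$. Then for every $n\ge 1$, every extremal $n$-vertex graph is complete multipartite.

Adjacent edges may receive the same color; the only thing forbidden is a large clique in one color. Adding edges to $G$ gives more edges to color but also more cliques to worry about, and an extremal graph strikes the best balance. Theorem 1 says what kind of graph can do this.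

A graph is *complete multipartite* if its vertex set splits into parts so that two vertices are adjacent exactly when they lie in different parts. One part is allowed (no edges), and so are parts of size one, so complete graphs count. Equivalently, non-adjacency is transitive: there are no three distinct vertices $u,v,w$ with $uv,vw\notin E(G)$ and $uw\in E(G)$. Indeed, if there is no such triple, then "equal or non-adjacent" is an equivalence relation, and its classes are the parts. On three vertices, the graph with exactly one edge is the smallest graph that is not complete multipartite.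

The case $k_1=\dots=k_s=k$ answers a question from Pranshu Gupta, Yani Pehova, Emil Powierski, Katherine Staden, "A framework for the generalised Erdős-Rothschild problem and a resolution of the dichromatic triangle case", arXiv:2502.12291 (2025): is it true that for every $k\ge3$ and $s\ge2$ there is $n_0(k,s)$ such that for all $n\ge n_0(k,s)$ every extremal $n$-vertex graph is complete multipartite? The answer is yes, and one may take $n_0(k,s)=1$. As background from the problem statement: for $s\in\{2,3\}$ and large $n$ one has $F(n)=s^{t_{k-1}(n)}$, where $t_{k-1}(n)$ is the number of edges of the Turán graph $T_{k-1}(n)$, the complete $(k-1)$-partite graph on $n$ vertices with part sizes as equal as possible. For $(k,s)=(4,4)$ the extremal graph for large $n$ is $T_9(n)$. Theorem 1 says nothing about the number or the sizes of the parts, and it does not say that the extremal graph is unique.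

Two further statements show how sharp the theorem is.

**Theorem 2.** Let $s\ge1$, let all $k_i\ge2$, and let $s'=|\{i:k_i\ge3\}|$. If $s'\ne1$, then for every $n$ every extremal $n$-vertex graph is complete multipartite. If $s'=1$, this fails for every $n\ge3$.

**Corollary 3.** In the setting of Theorem 1, if $G$ is extremal and $u\neq w$ lie in a part of $G$ of size at least $3$, then $F(G+uw)<F(G)$. Here "$3$" cannot be replaced by "$2$".

Note that $F(n)>0$ always, because the edgeless graph has exactly one (empty) valid coloring.

## 2. Graphs on at most four vertices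

Take all $k_i=3$. For $n=2$ the single edge has $s$ colorings and the edgeless graph has one, so $K_2$ is the only extremal graph. For $n=3$ the graphs with $0,1,2$ edges have $1,s,s^2$ valid colorings, and the triangle has $s^3-s$. Since $s^3-s-s^2=s(s^2-s-1)>0$ for $s\ge2$, only $K_3$ is extremal.

For $n=4$ take also $s=2$. A graph with at most $4$ edges has at most $2^4=16$ valid colorings. The only graph with $5$ edges is $K_4$ minus an edge, that is, $K_{1,1,2}$. Color the edge between the two singleton parts ($2$ ways). Each of the other two vertices sends two edges to it, and only one of the $4$ colorings of these two edges is forbidden, so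
$$F(K_{1,1,2})=2\cdot 3^2=18 .$$
For $K_4$ we count complementary pairs of triangle-free graphs. A triangle-free graph on $4$ vertices has at most $4$ edges, and with $4$ edges it is $C_4$. So a split $4+2$ is $C_4$ with $2K_2$, in either order, giving $3+3$ colorings. In a split $3+3$, a triangle-free graph with $3$ edges on $4$ vertices is a star or a path $P_4$; the complement of the star contains a triangle, and the complement of $P_4$ is $P_4$. This gives $12$ colorings. So $F(K_4)=6+12=18$, hence $F(4)=18$, and the extremal graphs are exactly $K_{1,1,2}$ and $K_4$.

So ties occur. Adding the edge inside the part of size $2$ of $K_{1,1,2}$ leaves $F$ unchanged. If such a tie happened in a part of size $3$ of an extremal graph, Theorem 1 would be false: adding an edge $uw$ inside a part containing a third vertex $v$ creates exactly the forbidden configuration $uv,vw\notin E$, $uw\in E$. The proof has to exclude this tie.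

## 3. Symmetrization and the tie it leaves

The first tool to try is cloning. A *clone* of a vertex $x$ is a new vertex with the same neighborhood as $x$, not adjacent to $x$.

**Lemma 4.** Let $G$ be extremal and $x\ne y$ non-adjacent. For every valid coloring $d$ of $G-x-y$, the number $x(d)$ of valid extensions of $d$ to $G-y$ equals the number $y(d)$ of valid extensions of $d$ to $G-x$.

*Proof.* No clique contains both $x$ and $y$, so an extension of $d$ to $G$ is valid exactly when its restrictions to $G-y$ and $G-x$ are. Hence $F(G)=\sum_d x(d)y(d)$. Let $G_x$ be obtained from $G$ by deleting $y$ and adding a clone of $x$, and define $G_y$ with the roles exchanged. By the same reasoning $F(G_x)=\sum_d x(d)^2$ and $F(G_y)=\sum_d y(d)^2$. Both graphs have the same number of vertices as $G$, which is extremal, so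
$$\sum_d (x(d)-y(d))^2=F(G_x)+F(G_y)-2F(G)\le 0 .$$
Every term is therefore $0$. $\square$

**Lemma 5.** Let $G$ be extremal and $u,v,w$ distinct with $uv,vw\notin E(G)$ and $uw\in E(G)$. Then $G-uw$ is extremal.

*Proof.* Let $A=V(G)\setminus\{u,v,w\}$. For a valid coloring $c$ of $G[A]$ let $u(c),v(c),w(c)$ be the numbers of valid extensions of $c$ to $G[A\cup\{u\}]$, $G[A\cup\{v\}]$, $G[A\cup\{w\}]$, and let $P(c)$ be the number of valid extensions to $G[A\cup\{u,w\}]$.

Apply Lemma 4 to $(u,v)$. Let $d$ be a valid extension of $c$ to $A\cup\{w\}$. Since $vw\notin E(G)$, the number of valid extensions of $d$ to $v$ is $v(c)$, so the number of valid extensions of $d$ to $u$ is also $v(c)$. Summing over the $w(c)$ choices of $d$ gives $P(c)=w(c)v(c)$. Lemma 4 for $(w,v)$ gives in the same way $P(c)=u(c)v(c)$. Thus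
$$u(c)v(c)=P(c)=v(c)w(c).$$

Since $v$ is adjacent to neither $u$ nor $w$,
$$F(G)=\sum_c v(c)P(c)=\sum_c v(c)^2w(c).$$
The right-hand side is $F(G')$, where $G'$ is obtained by deleting $u$ and adding a clone $v'$ of $v$, not adjacent to $v$ or $w$. So $G'$ is extremal. Apply Lemma 4 in $G'$ to the non-adjacent pair $(v,w)$: whenever $c$ has a valid extension to $v'$, that is, whenever $v(c)>0$, we get $v(c)=w(c)$. So $v(c)w(c)^2=v(c)^2w(c)$ for every $c$ (both sides are $0$ if $v(c)=0$). In $G-uw$ the vertices $u,v,w$ are pairwise non-adjacent, so
$$F(G-uw)=\sum_c u(c)v(c)w(c)=\sum_c v(c)w(c)\,w(c)=\sum_c v(c)^2w(c)=F(G).\qquad\square$$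

From any extremal graph, repeated use of Lemma 5 reaches a complete multipartite extremal graph: while the graph is not complete multipartite there is a triple as in the lemma, and each application deletes an edge. So *some* extremal graph is complete multipartite. This is where symmetrization stops, because every step preserved $F$ exactly and nothing contradicts the graph we started from. It cannot be finished by more symmetrization of this kind. The proofs of Lemmas 4 and 5 never used $s\ge2$, and for $s=1$, $k_1\ge3$ the three-vertex graph with one edge is extremal ($F=1=F(3)$) but not complete multipartite.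

What we do gain is a precise description of a counterexample. Suppose Theorem 1 fails, start from an extremal graph that is not complete multipartite, and look at the last deletion. Just before it, $uv,vw$ are non-edges and $uw$ is an edge; after it, $u,v,w$ are pairwise non-adjacent in a complete multipartite graph, so they share a part. We record this.

**Lemma 6.** If Theorem 1 fails, there are an extremal complete multipartite graph $G^*$ with parts $V_1,\dots,V_r$ and distinct $u,v,w\in V_1$ such that $G^*+uw$ is also extremal.

Fix such a $G^*$, put $n=|V(G^*)|$, $V=V(G^*)$ and $B=V\setminus V_1$. Sections 4–6 derive a contradiction.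

## 4. Rows and an averaging identity

We now express the tie in terms of the ways a single new vertex can be attached.

**Definition (rows).** Let $X$ be a graph on a vertex set $D$ (possibly empty) and $c$ a valid coloring of $X$. A *row* is a map $e:D\to[s]$. It is *admissible* if adding a new vertex joined to each $y\in D$ in color $e(y)$ keeps the coloring valid. Equivalently, for no $i$ is there a $(k_i-1)$-clique $K$ of $X$ with all edges of color $i$ and $e\equiv i$ on $K$. Let $E(c)$ be the set of admissible rows.

**Definition (blocked colors).** For $e\in E(c)$ let $S_i(e)$ be the set of $(k_i-2)$-cliques $Q$ of $X$ with all edges of color $i$ and $e\equiv i$ on $Q$. Here $k_i-2\ge1$; a one-vertex clique has no edges to check. For $e,e'\in E(c)$ put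
$$A(e,e')=\{i:S_i(e)\cap S_i(e')=\emptyset\},\qquad M(e,e')=M_c(e,e')=|A(e,e')| .$$

The set $A(e,e')$ consists exactly of the colors that can be given to an edge between two new vertices with rows $e,e'$ while keeping the coloring valid. Since both rows are admissible, a violation must use both new vertices, and a $K_{k_i}$ of color $i$ through both of them is the pair together with some $Q\in S_i(e)\cap S_i(e')$. Clearly $A$ and $M$ are symmetric.

**Example.** Let $s=2$, $k_1=k_2=3$, and let $X$ be a single edge $ab$ of color $1$. Write a row as the word $e(a)e(b)$. Row $11$ would make a triangle of color $1$, so $E(c)=\{12,21,22\}$. We have $S_1(12)=\{\{a\}\}$, $S_2(12)=\{\{b\}\}$, $S_1(21)=\{\{b\}\}$, $S_2(21)=\{\{a\}\}$, $S_1(22)=\emptyset$ and $S_2(22)=\{\{a\},\{b\}\}$. Hence $A(12,12)=A(21,21)=\emptyset$, $A(12,21)=\{1,2\}$, and $A(12,22)=A(21,22)=A(22,22)=\{1\}$. In the order $12,21,22$,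
$$M=\begin{pmatrix}0&2&1\\2&0&1\\1&1&1\end{pmatrix}.$$

Four facts follow from the definitions.

* **(F1)** $S_i(e)=\emptyset$ if and only if $i\in A(e,e)$, and then $i\in A(e,e')$ for all $e'\in E(c)$.
* **(F2)** If $e\in E(c)$, $S_i(e)=\emptyset$, and $e'$ arises from $e$ by changing the value at one $y\in D$ to $i$, then $e'\in E(c)$. Indeed, suppose $K$ is a $(k_i-1)$-clique of color $i$ with $e'\equiv i$ on $K$. Since $e$ is admissible, $K$ contains $y$, and then $K\setminus\{y\}\in S_i(e)$, a contradiction. For colors $h\ne i$ the set where $e'$ equals $h$ is contained in the set where $e$ equals $h$, so no forbidden clique arises.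
* **(F3)** If $e\in E(c)$ does not take the value $i$, then $S_i(e)=\emptyset$, because a member of $S_i(e)$ has at least one vertex.
* **(F4)** Let $H$ be a triangle-free graph all of whose vertices are joined to all of $D$. Then the number of valid colorings of the resulting graph that extend $c$ is
$$\hom(H,M_c):=\sum_{(e_x)\in E(c)^{V(H)}}\ \prod_{xy\in E(H)}M_c(e_x,e_y).$$
Indeed, a clique contains at most two vertices of $H$, and if two, they are adjacent. So the conditions are that each row is admissible and each edge $xy$ of $H$ has its color in $A(e_x,e_y)$.

**Lemma 7.** For every valid coloring $c$ of $G^*[B]$ and every $e\in E(c)$,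
$$\sum_{e'\in E(c)}M(e,e')=|E(c)|. \tag{1}$$

*Proof.* We use Lemma 4 in the extremal graph $G^*+uw$ for the non-adjacent pair $u,v$. Let $d$ be the coloring of $(G^*+uw)-u-v$ given by $c$ on $B$ and the row $e$ at every vertex of $V_1\setminus\{u,v\}$. This set contains $w$ and is independent, and $e$ is admissible, so $d$ is valid. The neighborhood of $v$ is $B$, so $d$ has $|E(c)|$ valid extensions to $v$. The neighborhood of $u$ is $B\cup\{w\}$: choose the row $e'\in E(c)$ of $u$ on $B$ and then the color of $uw$ in $A(e',e)$. That gives $\sum_{e'}M(e',e)$ valid extensions to $u$. The two numbers are equal. $\square$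

So the average of $M(e,\cdot)$ over $E(c)$ is exactly $1$, for every $c$ and every $e$. A useful consequence:

* **(F5)** Let $c$ be a valid coloring of $G^*[B]$ and $e\in E(c)$. If $S_i(e)=\emptyset$ for some $i$, then $M(e,\cdot)\ge1$ on $E(c)$ by (F1), hence $M(e,\cdot)\equiv1$ by (1).

The identity already disposes of small cases. If $r=1$, then $B=\emptyset$, the only row is the empty one, and $M=s$; so (1) reads $s=1$, false. (For $s=1$ it is true, as it must be.) Let $B=\{z\}$ and all $k_i=3$. The $s$ constant rows are admissible, with $M(e,e)=s-1$ and $M(e,e')=s$ for $e\neq e'$. Then (1) reads $(s-1)+(s-1)s=s$, that is, $s^2-s-1=0$, false. Let $r=2$, $|V_2|=2$, $s=2$, $k_1=k_2=3$. All four rows $11,12,21,22$ are admissible, and row $11$ has $M$-values $1,1,1,2$ with sum $5\ne4$.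

One might hope that (1) is always contradictory by itself. It is not. In the $3\times3$ example above every row sum is $3=|E(c)|$, and the same holds for the other color of $ab$ by symmetry. So for $s=2$, $k_1=k_2=3$ and $G^*=K_{1,1,a}$ with $B=\{a,b\}$, identity (1) holds for every $c$ and every $e$, although for $a\geq 3$ it comes with no contradiction of its own. (For $a=2$ this is the tie $18=18$: summing all entries of $M$ for both colors of $ab$ gives $F(K_4)=2\cdot9$, and $F(K_{1,1,2})=2\cdot3^2$.) Here the letter $a$ in $K_{1,1,a}$ is a size, not the vertex. To exclude $K_{1,1,3}$ one must use its extremality once more, by comparing with other graphs. This is what happens when $V_2$, say, is a single vertex. When all of $V_2,\dots,V_r$ have at least two vertices, (1) turns out to suffice.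

## 5. A singleton part: comparing a star with two other graphs

Throughout this section suppose that some part other than $V_1$ is a singleton, say $V_2=\{z\}$. Let $a=|V_1|\ge3$ and $D=V\setminus(V_1\cup\{z\})$. Now $c$ ranges over the valid colorings of $G^*[D]$, and $E(c)$, $M=M_c$ are taken relative to $D$. For $f\in E(c)$ put $\deg f=\sum_{g\in E(c)}M(f,g)$.

The graph $G^*$ is the *join* of $G^*[D]$ and the star $K_{1,a}$ with center $z$ (the join adds all edges between two disjoint graphs). We shall replace the star by other triangle-free graphs on $a+1$ vertices. To compare homomorphism counts we first need $M$ to be regular on components.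

**Step 1: degrees are constant on components.** This step turns (1), which lives on $D\cup\{z\}$, into information about $M_c$. A valid coloring of $G^*[D\cup\{z\}]=G^*[B]$ is a pair $(c,f)$, where $f\in E(c)$ is the row of $z$. Its admissible rows are the pairs $(g,\alpha)$ with $g\in E(c)$ and $\alpha\in A(f,g)$, where $\alpha$ is the value at $z$. So there are $\sum_g M(f,g)=\deg f$ of them.

Let $T(f,g,g')$ be the number of ways to color the edges of a triangle on three new vertices, all joined to $D$, with rows $f,g,g'$, so that the whole coloring is valid. It is symmetric in its three arguments. Fix $f,g\in E(c)$. For each $\alpha\in A(f,g)$, identity (1) for the coloring $(c,f)$ and the row $(g,\alpha)$ says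
$$\sum_{(g',\beta)}M_{(c,f)}\big((g,\alpha),(g',\beta)\big)=\deg f .$$
Sum over $\alpha\in A(f,g)$. The left side then counts choices of $g'$, of the colors $\alpha,\beta$ of the edges from $z$ to two new vertices with rows $g,g'$, and of the color of the edge between these two, such that everything is valid. Hence
$$\sum_{g'\in E(c)}T(f,g,g')=M(f,g)\deg f, \tag{2}$$
which also holds if $A(f,g)=\emptyset$, both sides being $0$. The left side of (2) is symmetric in $f$ and $g$, so $M(f,g)(\deg f-\deg g)=0$.

Form a graph on $E(c)$ with $f\sim g$ if and only if $M(f,g)>0$ (loops allowed). We have shown that $\deg$ is constant on its components. Let $\mathcal C(c)$ be the set of components of positive degree, let $\delta_C\ge1$ be the degree on $C\in\mathcal C(c)$, and let $M_C$ be the restriction of $M$ to $C$. All row sums of $M_C$ equal $\delta_C$, and every row outside these components has degree $0$.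

**Step 2: two competitors.** This step uses the extremality of $G^*$ again. By (F4), summing over the row at the center of the star,
$$F(G^*)=\sum_c\hom(K_{1,a},M_c)=\sum_c\sum_{f\in E(c)}(\deg f)^a=\sum_c\sum_{C\in\mathcal C(c)}|C|\,\delta_C^{a}.$$
Let $H_1=K_2\sqcup K_{1,a-2}$, and let $H_2$ be a $4$-cycle with $a-3$ pendant edges attached at one of its vertices. Both are triangle-free and have $a+1$ vertices; here $a\ge3$ is used. Joining $H_j$ to $G^*[D]$ gives an $n$-vertex graph, so by (F4)
$$\sum_c\hom(H_j,M_c)\le F(n)\qquad(j=1,2).$$
For $H_1$ the two components are independent. Since $a-2\ge1$, rows of degree $0$ contribute nothing, so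
$$\hom(H_1,M_c)=\Big(\sum_{C}|C|\delta_C\Big)\Big(\sum_{C}|C|\delta_C^{a-2}\Big)\ge\sum_{C}|C|^2\delta_C^{a-1}. \tag{3}$$
For $H_2$ sum over the row $f$ of the vertex that carries the pendant edges. The $4$-cycle through it contributes $(M^4)_{ff}$ and the pendant edges contribute $(\deg f)^{a-3}$. If $\deg f=0$, then row $f$ of $M$ is zero and $(M^4)_{ff}=0$, so such $f$ contribute nothing even when $a=3$. Hence
$$\hom(H_2,M_c)=\sum_{C}\operatorname{tr}(M_C^4)\,\delta_C^{a-3}\ge\sum_{C}\delta_C^{a+1}. \tag{4}$$
For the inequality, recall that for a real symmetric matrix $\operatorname{tr}(M_C^4)$ is the sum of the fourth powers of the eigenvalues. These are nonnegative, and $\delta_C$ is an eigenvalue with the all-ones vector as eigenvector. So $\operatorname{tr}(M_C^4)\ge\delta_C^4$.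

The two bounds pull in opposite directions: $H_1$ beats the star when $|C|>\delta_C$, and $H_2$ beats it when $|C|<\delta_C$. In the example $K_{1,1,3}$ with $s=2$, $k_1=k_2=3$, the set $D$ is one vertex, the two rows are $1$ and $2$, and $M=\begin{pmatrix}1&2\\2&1\end{pmatrix}$ has eigenvalues $3,-1$. There is one component with $|C|=2$ and $\delta_C=3$. The star gives $2\cdot3^3=54$, $H_1$ gives $(2\cdot3)(2\cdot3)=36$, and $H_2=C_4$ gives $3^4+(-1)^4=82$. So $K_{1,1,3}$ is not extremal on five vertices.

**Step 3: equality everywhere.** By AM–GM, $|C|\delta_C^a\le\frac12\big(|C|^2\delta_C^{a-1}+\delta_C^{a+1}\big)$. Together with (3) and (4),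
$$F(n)=F(G^*)\le\tfrac12\sum_c\big(\hom(H_1,M_c)+\hom(H_2,M_c)\big)\le F(n),$$
so all the inequalities, for each $c$ separately, are equalities. Consequently, for every $c$:

* $|\mathcal C(c)|\le1$, because two distinct components would give a positive cross term in (3);
* $|C|=\delta_C$ for $C\in\mathcal C(c)$, by equality in AM–GM;
* $\operatorname{tr}(M_C^4)=\delta_C^4$, so all other eigenvalues of $M_C$ vanish. A symmetric matrix whose only non-zero eigenvalue is the simple eigenvalue $\delta_C$, with the all-ones eigenvector, is $\frac{\delta_C}{|C|}J$, where $J$ is the all-ones matrix. So $M_C=J$.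

**Step 4: the matrix cannot be all ones.** This step recolors a row one vertex at a time until $M$ takes a value at least $2$, and it is here that $s\ge2$ is used. As $F(G^*)>0$, there is $c$ with $\mathcal C(c)\ne\emptyset$, say $\mathcal C(c)=\{C\}$. Every row $f$ with $M(f,f')>0$ for some $f'$ lies in $C$, and $M\equiv1$ on $C$.

Take $f\in C$. Since $M(f,f)=1$, there is a color $i$ with $S_i(f)=\emptyset$, by (F1). Among all $g\in E(c)$ with $S_i(g)=\emptyset$ choose one with $|g^{-1}(i)|$ maximal. Then $M(g,g)\ge1$ by (F1), so $g\in C$.

If $g\equiv i$ on $D$ (which includes $D=\emptyset$), then $S_h(g)=\emptyset$ for all $h\neq i$ by (F3), and also $S_i(g)=\emptyset$. So $M(g,g)=s\ge2$, contradicting $M\equiv1$ on $C$.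

Otherwise recolor some $y\in D$ with $g(y)\ne i$ to $i$; the resulting row $g'$ lies in $E(c)$ by (F2). By maximality of $g$, $S_i(g')\ne\emptyset$. Since $i\in A(g,g')$ by (F1) applied to $g$, we have $M(g,g')>0$, so $g'\in C$ and $M(g',g')=1$. Hence $S_h(g')=\emptyset$ for some $h$, and $h\ne i$. By (F1) applied to $g'$, also $h\in A(g,g')$. So $\{i,h\}\subseteq A(g,g')$, contradicting $M(g,g')=1$.

Thus no part other than $V_1$ is a singleton.

## 6. All other parts of size at least two: patterns and boxes

From now on suppose that $|V_j|\ge2$ for all $j\in\{2,\dots,r\}$; $r=1$ is allowed. Rows are again relative to $B$, and (1) is available for every valid coloring of $G^*[B]$. We restrict to colorings that are constant between parts and to rows whose values on each part come from a list of one or two colors.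

**Definition (pattern).** A *pattern* is a pair $(\chi,L)$, where $\chi$ assigns a color in $[s]$ to each pair from $\{2,\dots,r\}$, and $L_j\subseteq[s]$ with $1\le|L_j|\le2$ for $2\le j\le r$. It is *valid* if

* (V1) $\chi$ has no $K_{k_i}$ of color $i$, for any $i$;
* (V2) for no $i$ is there a $(k_i-1)$-set $J\subseteq\{j:i\in L_j\}$ all of whose pairs have $\chi$-color $i$.

**Example.** Let $s=2$, $k_1=k_2=3$, $r=3$, $\chi(23)=1$. The lists $L_2=\{2\}$, $L_3=\{1,2\}$ give a valid pattern. The lists $L_2=L_3=\{1,2\}$ do not, because $J=\{2,3\}$ violates (V2) for color $1$.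

Valid patterns exist. Take a valid coloring of $G^*$ and one vertex $y_j$ from each part. Let $\chi(jl)$ be the color of $y_jy_l$ for $j,l\ge 2$, and let $L_j$ consist of the color of $y_1y_j$. A violation of (V1), or of (V2) with $y_1$ added, would be a $K_{k_i}$ of color $i$.

**Definition (blow-up and box).** For a valid pattern $(\chi,L)$ let $c=c_\chi$ be the coloring of $G^*[B]$ in which all edges between $V_j$ and $V_l$ have color $\chi(jl)$, and let the *box* be
$$\mathcal B=\{e:\ e(y)\in L_j\text{ for all }j\text{ and all }y\in V_j\}.$$

A clique uses at most one vertex from each part. So $c$ is valid by (V1). By (V2), $\mathcal B\subseteq E(c)$: a $(k_i-1)$-clique of color $i$ on which $e\in\mathcal B$ equals $i$ would project to a forbidden set $J$. In the example the box consists of the rows equal to $2$ on $V_2$ and arbitrary on $V_3$.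

**Lemma 8.** Let $(\chi,L)$ be a valid pattern, $|L_j|=2$, and let $e,\hat e\in\mathcal B$ agree outside $V_j$. Then $A(e,e')=A(\hat e,e')$ for all $e'\in E(c)$.

*Proof.* The plan is to compare two rows of the box that differ at a single vertex of $V_j$. By (1) their $M$-sums agree, and this turns out to be very restrictive when $|V_j|\ge2$.

**Step 1: notation and the shape of $E(c)$.** This step describes the admissible rows in terms of their behavior off $V_j$. Let $L_j=\{p,q\}$, $m=|V_j|\ge2$ and $B_-=B\setminus V_j$. Write a row on $B$ as $e=(e_-,e_j)$ with $e_-$ on $B_-$ and $e_j$ on $V_j$, and fix $e_-=\hat e_-$. For a row $e'_-$ admissible for $c|_{B_-}$, let $A^*(e'_-)$ be the set of colors $i$ such that $(e'_-,\equiv i)$ is admissible for $c$. A clique contains at most one vertex of $V_j$, so a row is admissible if and only if its restrictions to $B_-\cup\{y\}$, $y\in V_j$, all are. The vertices of $V_j$ look the same in $c$, so the restriction to $B_-\cup\{y\}$ is admissible exactly when the value at $y$ lies in $A^*(e'_-)$. Hence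
$$(e'_-,e'_j)\in E(c)\iff e'_j(y)\in A^*(e'_-)\text{ for all }y\in V_j. \tag{5}$$

**Step 2: when a color is blocked.** This step separates the part of $A(e,e')$ that depends on $V_j$. Call $h$ *critical* for $e'_-$ if no $(k_h-2)$-clique of color $h$ in $B_-$ has $e_-\equiv e'_-\equiv h$ on it, but there is a $(k_h-3)$-clique $Q'\subseteq B_-$ (possibly empty) of color $h$ with $e_-\equiv e'_-\equiv h$ on $Q'$ that is completely joined to $V_j$ in color $h$. This depends only on $e_-$ and $e'_-$. For example, if $B_-=\emptyset$ and $k_h=3$, then $h$ is critical for the empty row, with $Q'=\emptyset$. A common element of $S_h(e)$ and $S_h(e')$ either lies in $B_-$ or consists of one vertex $y\in V_j$ with $e(y)=e'(y)=h$ and a clique $Q'$ as above. Because $c$ is a blow-up, $Q'$ is joined to one vertex of $V_j$ in color $h$ if and only if it is joined so to all of them. So for $e\in\mathcal B$ with $B_-$-part $e_-$ and $e'\in E(c)$,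
$$h\notin A(e,e')\iff\begin{cases}\text{some }(k_h-2)\text{-clique of color }h\text{ in }B_-\text{ has }e_-\equiv e'_-\equiv h\text{ on it, or}\\ h\text{ is critical for }e'_-\text{ and }e(y)=e'(y)=h\text{ for some }y\in V_j.\end{cases}\tag{6}$$

**Step 3: change one vertex.** This step computes the effect of one change. Fix $y_0\in V_j$. Let $e^p=(e_-,\equiv p)$, and let $e^{pq}$ be $e^p$ with the value at $y_0$ changed to $q$. Both lie in $\mathcal B$. By (6) only $h=q$ and $h=p$ can distinguish $A(e^p,e')$ from $A(e^{pq},e')$. On $V_j$, the value $q$ is taken by $e^p$ nowhere and by $e^{pq}$ at $y_0$ only. So $q$ is in $A(e^p,e')$ but not in $A(e^{pq},e')$ exactly when $q$ is critical for $e'_-$ and $e'(y_0)=q$, and the reverse never happens. The value $p$ is taken by $e^p$ on all of $V_j$ and by $e^{pq}$ on $V_j\setminus\{y_0\}$. So $p$ is in $A(e^{pq},e')$ but not in $A(e^p,e')$ exactly when $p$ is critical for $e'_-$ and $y_0$ is the only vertex of $V_j$ at which $e'$ equals $p$, and again the reverse never happens. Hence, for $e'\in E(c)$,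
$$M(e^p,e')-M(e^{pq},e')=\mathbf 1[q\text{ critical for }e'_-,\ e'(y_0)=q]-\mathbf 1[p\text{ critical for }e'_-,\ \{y\in V_j:e'(y)=p\}=\{y_0\}].$$

**Step 4: sum over all rows.** This step feeds the difference into (1). By (1), both $M(e^p,\cdot)$ and $M(e^{pq},\cdot)$ sum to $|E(c)|$, so the right-hand side sums to $0$ over $e'\in E(c)$. By (5), given $e'_-$ with $q\in A^*(e'_-)$, there are $|A^*(e'_-)|^{m-1}$ rows with $e'(y_0)=q$. Given $e'_-$ with $p\in A^*(e'_-)$, there are $(|A^*(e'_-)|-1)^{m-1}$ rows that equal $p$ at $y_0$ and nowhere else on $V_j$. So, setting for $h\in\{p,q\}$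
$$X_h=\sum|A^*(e'_-)|^{m-1},\qquad x_h=\sum\big(|A^*(e'_-)|-1\big)^{m-1},$$
with both sums over the admissible $e'_-$ for which $h\in A^*(e'_-)$ and $h$ is critical, we get $X_q=x_p$. The same argument with $p$ and $q$ exchanged gives $X_p=x_q$. Therefore
$$X_q=x_p\le X_p=x_q\le X_q,$$
and so $x_p=X_p$ and $x_q=X_q$. Since $m-1\ge1$, each term of $X_h$ is strictly larger than the corresponding term of $x_h$. So the sums have no terms.

**Step 5: conclusion.** This step translates "no terms" back. Let $h\in\{p,q\}$ and $e'\in E(c)$ with $e'(y)=h$ for some $y\in V_j$. Then $h\in A^*(e'_-)$ by (5), so $h$ is not critical for $e'_-$. For $h\notin\{p,q\}$, rows in $\mathcal B$ never take the value $h$ on $V_j$. So the second alternative in (6) never occurs for rows of $\mathcal B$ with $B_-$-part $e_-$, and for these rows $A(\cdot,e')$ is determined by $e_-$ and $e'_-$. In particular $A(e,e')=A(\hat e,e')$. $\square$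

Two checks show what the lemma does. For $s=2$, $k_1=k_2=3$, $r=2$, $|V_2|=2$, $L_2=\{1,2\}$, we have $B_-=\emptyset$, both colors are critical for the empty row, $A^*=\{1,2\}$ and $m=2$. So $X_h=2$, $x_h=1$, and the sum in Step 4 is $1$. This is the discrepancy between the row sum $5$ of $11$ and the row sum $4$ of $12$, whose $M$-values on $11,12,21,22$ are $1,0,2,1$. The hypothesis $|V_j|\ge2$ cannot be dropped. If $m=1$, the condition that $e'$ equals $p$ exactly at $y_0$ is just $e'(y_0)=p$, so one learns only $X_q=X_p$. And in the $3\times3$ example of Section 4, where (1) holds, take $V_2=\{a\}$, $V_3=\{b\}$, $\chi(23)=1$, $L_2=\{2\}$, $L_3=\{1,2\}$: there $A(22,21)=\{1\}$ but $A(21,21)=\emptyset$.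

**Lemma 9.** Let $(\chi,L)$ be a valid pattern. Then
$$A(e,e')=A(\hat e,e')\quad\text{for all }e,\hat e\in\mathcal B,\ e'\in E(c), \tag{7}$$
and there is a set $A_0\subseteq[s]$ with $A(e,\hat e)=A_0$ for all $e,\hat e\in\mathcal B$. Moreover, $h\in A_0$ if and only if $S_h(e)=\emptyset$ for one, equivalently for every, $e\in\mathcal B$.

*Proof.* Two elements of $\mathcal B$ differ only on parts with $|L_j|=2$. Change them into each other one such part at a time, staying in $\mathcal B$, and apply Lemma 8 at each change; this gives (7). For $e_1,\dots,e_4\in\mathcal B$, (7) and symmetry give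
$$A(e_1,e_2)=A(e_3,e_2)=A(e_2,e_3)=A(e_4,e_3)=A(e_3,e_4),$$
so $A$ is constant on $\mathcal B\times\mathcal B$. The last claim is (F1), because $A(e,e)=A_0$ for every $e\in\mathcal B$. $\square$

**The contradiction.** Choose a valid pattern $(\chi,L)$ with $t=|\{j:|L_j|=2\}|$ maximal, and let $A_0$ be as in Lemma 9. We show that $|A_0|\le1$, that $A_0$ is not a single color, and that $A_0$ is not empty.

**Step (i): $|A_0|\le1$.** This uses (F5). If $i\in A_0$ and $e\in\mathcal B$, then $S_i(e)=\emptyset$, so $|A_0|=M(e,e)=1$.

**Step (ii): there are a color $h_0\notin A_0$ and an index $z$ with $L_z=\{h_0\}$.** This supplies a one-element list, which the next two steps enlarge. (Here $z$ is an index in $\{2,\dots,r\}$; the vertex $z$ of Section 5 is no longer used.) Suppose that for a color $h$ no $j$ has $L_j=\{h\}$. Then every $L_j$ contains a color other than $h$, so some $e\in\mathcal B$ never takes the value $h$, and $h\in A_0$ by (F3). Since $s\ge2>|A_0|$, there is a color $h_0\notin A_0$, and therefore an index $z$ with $L_z=\{h_0\}$. If $r=1$ there are no indices, so this is already a contradiction.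

**Step (iii): $A_0\neq\{i\}$ for every color $i$.** The purpose is to add a free color to the list $L_z$. Suppose $A_0=\{i\}$; then $i\ne h_0$. Replace $L_z$ by $\{h_0,i\}$, and leave $\chi$ and the other lists unchanged. (V1) is unaffected. If (V2) failed now, it would fail for color $i$ and a set $J\ni z$ with $|J|=k_i-1$, all pairs of $\chi$-color $i$, and $i\in L_j$ for all $j\in Q:=J\setminus\{z\}$. Choose $e\in\mathcal B$ with $e\equiv i$ on $V_j$ for all $j\in Q$. One vertex from each $V_j$, $j\in Q$, forms a $(k_i-2)$-clique of color $i$ in $c$ on which $e\equiv i$, that is, an element of $S_i(e)$. This contradicts $i\in A_0$, by Lemma 9. So the new pattern is valid and has $t+1$ lists of size $2$, contradicting the maximality of $t$.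

**Step (iv): $A_0\ne\emptyset$.** The purpose is to replace the index $z$ by one that behaves like a new vertex with a suitable row $e'$. Suppose $A_0=\emptyset$ and let $e\in\mathcal B$. Then $M(e,e)=0$. By (1) the average of $M(e,\cdot)$ over $E(c)$ is $1$, and $e$ itself contributes $0$, so some $e'\in E(c)$ has $M(e,e')\ge2$. Let $i\ne i'$ be in $A(e,e')$. Choose $y_j\in V_j$ for each $j\in\{2,\dots,r\}\setminus\{z\}$. Define a new pattern: $\chi'$ agrees with $\chi$ on pairs avoiding $z$, $\chi'(zj)=e'(y_j)$ for $j\neq z$, $L'_z=\{i,i'\}$, and $L'_j=L_j$ for $j\ne z$. We check that it is valid.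

For (V1), a $K_{k_h}$ of color $h$ in $\chi'$ must contain $z$, since $\chi$ satisfies (V1). Its other $k_h-1$ indices $j$ give vertices $y_j$ that form a clique of color $h$ in $c$ on which $e'\equiv h$. This contradicts $e'\in E(c)$.

For (V2), a violating set $J$ must contain $z$, since away from $z$ nothing has changed. Its color $h$ then lies in $L'_z=\{i,i'\}$. Put $Q=J\setminus\{z\}$, so $|Q|=k_h-2$. All pairs in $Q$ have $\chi$-color $h$, and for $j\in Q$ we have $h\in L_j$ and $e'(y_j)=\chi'(zj)=h$. Take $\hat e\in\mathcal B$ with $\hat e\equiv h$ on $V_j$ for all $j\in Q$. Then $\{y_j:j\in Q\}\in S_h(\hat e)\cap S_h(e')$, so $h\notin A(\hat e,e')=A(e,e')$ by (7). But $h\in\{i,i'\}\subseteq A(e,e')$, a contradiction.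

So the new pattern is valid. Since $|L_z|=1$ and $|L'_z|=2$, it has $t+1$ lists of size $2$, contradicting maximality.

Steps (i), (iii) and (iv) are incompatible, so the case of this section is impossible. Either some part other than $V_1$ is a singleton or all of $V_2,\dots,V_r$ have at least two vertices. Both are impossible, so the graph $G^*$ of Lemma 6 does not exist, and Theorem 1 is proved. $\blacksquare$

## 7. Clique sizes equal to two, and adding an edge inside a part

*Proof of Theorem 2.* A color $i$ with $k_i=2$ can never be used, because a single edge of color $i$ is a forbidden $K_2$. So only the $s'$ colors with $k_i\ge3$ matter.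

If $s'\ge2$, the valid colorings are those for these $s'$ colors, and Theorem 1 applies. If $s'=0$, then $F(G)=0$ unless $G$ has no edges, so the only extremal graph is the edgeless one, which is complete $1$-partite. If $s'=1$, say with clique size $k\ge3$, then all edges must have the same color. So $F(G)\in\{0,1\}$, with $F(G)=1$ if and only if $G$ is $K_k$-free. For $n\ge3$ the graph consisting of one edge and $n-2$ isolated vertices is therefore extremal, and it is not complete multipartite. $\square$

*Proof of Corollary 3.* Let $G$ be extremal; by Theorem 1 it is complete multipartite, so it makes sense to speak of its parts. Let $u,w$ and a third vertex $v$ lie in one part. In $G+uw$ the pairs $uv,vw$ are non-edges and $uw$ is an edge, so $G+uw$ is not complete multipartite. By Theorem 1 it is not extremal, that is, $F(G+uw)<F(n)=F(G)$, where $n=|V(G)|$.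

For parts of size $2$ this fails. By Section 2, for $s=2$, $k_1=k_2=3$ and $n=4$ we have $F(4)=18=F(K_{1,1,2})=F(K_4)$. If $u,w$ are the two vertices of the part of size $2$ in the extremal graph $K_{1,1,2}$, then $K_{1,1,2}+uw=K_4$ is extremal as well. $\square$
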